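# Embedding countable locally finite inverse semigroups into the universal one

## A hopeful yes, and the semilattice with two atoms

Let $\mathcal K$ be the class of all finite inverse semigroups. A finite inverse semigroup $A$ is an *amalgamation base* for $\mathcal K$ if for all $B_1,B_2\in\mathcal K$ and all embeddings $f_i:A\to B_i$ ($i=1,2$) there are $C\in\mathcal K$ and embeddings $g_i:B_i\to C$ with $g_1f_1=g_2f_2$. Let $\mathcal B\subseteq\mathcal K$ be the class of amalgamation bases. An inverse semigroup is *locally finite* if its finitely generated inverse subsemigroups are finite.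

The talk is about one object: the universal locally finite maximally homogeneous inverse semigroup $\mathcal I$ of Dolinka and Gray (Igor Dolinka, Robert D. Gray, "Universal locally finite maximally homogeneous semigroups and inverse semigroups", arXiv:1704.00641 (2017)). Up to isomorphism it is the unique countable inverse semigroup such that

- (i) $\mathcal I$ is locally finite;
- (ii) $\mathcal I$ is universal: every finite inverse semigroup embeds into $\mathcal I$;
- (iii) $\mathcal I$ is $\mathcal B$-homogeneous: every isomorphism between finite inverse subsemigroups of $\mathcal I$ that belong to $\mathcal B$ extends to an automorphism of $\mathcal I$;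
- (iv) $\mathcal I$ is the union of a chain of finite inverse subsemigroups belonging to $\mathcal B$.

It is the inverse-semigroup analogue of Hall's universal locally finite group. We ask: **does every countable locally finite inverse semigroup embed into $\mathcal I$?**

The first guess is yes. A countable locally finite $S$ is the union of a chain $S_1\le S_2\le\cdots$ of finite inverse subsemigroups, each $S_n$ embeds into $\mathcal I$ by (ii), and homogeneity should let us extend the embedding from one piece to the next. The guess will turn out to be right. The argument, as just stated, is wrong, and we shall see on a three-element example where it breaks.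

**Standard facts.** In an inverse semigroup $S$ every $x$ has a unique inverse $x^{-1}$ with $xx^{-1}x=x$ and $x^{-1}xx^{-1}=x^{-1}$; also $(xy)^{-1}=y^{-1}x^{-1}$. The set $E(S)$ of idempotents is a commutative subsemigroup, ordered by $e\le f\iff ef=e$. For $a\in S$ and $e\le f$ in $E(S)$, the elements $aea^{-1}\le afa^{-1}$ are idempotents. Homomorphisms preserve inverses. We write $A\le S$ for "$A$ is an inverse subsemigroup of $S$". The symmetric inverse semigroup $I(X)$ consists of the partial bijections of the set $X$, composed on the largest possible domain, and maps act on the left. Its idempotents are the partial identities $\mathrm{id}_U$ with $U\subseteq X$; we have $\mathrm{id}_U\le\mathrm{id}_V$ iff $U\subseteq V$, and $x^{-1}x$, $xx^{-1}$ are the identities on the domain and on the image of $x$. Put $I_n=I(\{1,\dots,n\})$. The Vagner–Preston theorem says that $S$ embeds into $I(S)$ by letting $a$ act as $x\mapsto ax$, defined iff $a^{-1}a\ge xx^{-1}$. All semigroups are nonempty.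

Here is the elementary fact behind every obstruction in this talk.

**Lemma 1 (no shrinking).** Let $S$ be locally finite and $x\in S$, $e=x^{-1}x$. If $xx^{-1}\le e$, then $xx^{-1}=e$.

*Proof.* The inverse subsemigroup generated by $x$ is finite, so it embeds into $I(W)$ for a finite set $W$. There $x$ is a bijection from its domain $U$ onto its image $U'$, and $xx^{-1}\le x^{-1}x$ says $U'\subseteq U$. As $|U'|=|U|$ is finite, $U'=U$, that is, $xx^{-1}=x^{-1}x$. $\square$

And here is what homogeneity gives.

**Lemma 2 (extension step).** Let $C_1\le C_2\le\cdots$ be finite inverse semigroups in $\mathcal B$, and $C=\bigcup C_n$. Every embedding $\psi_1:C_1\to\mathcal I$ extends to an embedding $\psi:C\to\mathcal I$.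

*Proof.* Suppose $\psi_n:C_n\to\mathcal I$ is an embedding. By (ii) there is an embedding $\eta:C_{n+1}\to\mathcal I$. Then $\psi_n\circ(\eta|_{C_n})^{-1}:\eta(C_n)\to\psi_n(C_n)$ is an isomorphism between finite inverse subsemigroups of $\mathcal I$, and both are in $\mathcal B$, since they are isomorphic to $C_n$. By (iii) it extends to an automorphism $\alpha$ of $\mathcal I$. Put $\psi_{n+1}=\alpha\eta$. For $c\in C_n$ we get $\psi_{n+1}(c)=\alpha(\eta(c))=\psi_n(c)$. So $\psi=\bigcup\psi_n$ is well defined, and it is an embedding. $\square$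

Now test the guess. We borrow from Corollary 8 below that $\mathcal B$ contains every finite inverse semigroup whose principal ideals form a chain; finite groups, finite chains (under minimum) and all $I_n$ are of this kind. If $S$ is a countable locally finite group, or the chain $(\mathbb Q,\min)$, then all finite pieces $S_n$ lie in $\mathcal B$, so $S$ embeds into $\mathcal I$ by Lemma 2 (with $\psi_1$ from (ii)). Take next $S=\{0,e_1,e_2,\dots\}$ with $e_ie_j=0$ for $i\ne j$. Its pieces are not chains, but $e_i\mapsto\mathrm{id}_{\{i\}}$, $0\mapsto\mathrm{id}_\emptyset$ embeds $S$ into $\bigcup_n I_n$, where $I_n\le I_{n+1}$ in the obvious way, and $\bigcup I_n$ embeds into $\mathcal I$ by Lemma 2. Three times yes.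

Where does the naive argument stop? At the semilattice $N=\{0,e,f\}$ with $ef=0$. Embed it into $I_3$ in two ways, with $0\mapsto \mathrm{id}_\emptyset$ both times:
$$\alpha(e)=\mathrm{id}_{\{1\}},\ \alpha(f)=\mathrm{id}_{\{2,3\}};\qquad \beta(e)=\mathrm{id}_{\{2,3\}},\ \beta(f)=\mathrm{id}_{\{1\}} .$$
Let $\eta:I_3\to\mathcal I$ be any embedding and $\varphi=\eta\beta:N\to\mathcal I$. Suppose that somebody has placed $N$ in $\mathcal I$ by $\varphi$, and now wants to extend $\varphi$ to $I_3\ge\alpha(N)$; that is, wants an embedding $\Phi:I_3\to\mathcal I$ with $\Phi\alpha=\varphi$. Let $x\in I_3$ be the map $1\mapsto2$. Put $u=\Phi(x)$ and $v=\eta(x)$. Then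
$$u^{-1}u=\varphi(e),\quad uu^{-1}<\varphi(f),\qquad v^{-1}v=\varphi(f),\quad vv^{-1}<\varphi(e),$$
so $(uv)^{-1}uv=v^{-1}\varphi(e)v=v^{-1}v=\varphi(f)$, while $uv(uv)^{-1}\le uu^{-1}<\varphi(f)$. This contradicts Lemma 1. So there is no such $\Phi$: the placement $\varphi$ made $f$ strictly smaller than $e$, and $I_3\ge\alpha(N)$ wants the opposite.

Could a uniform recipe do better? The natural one puts $S_n$ into $I(S_n)$ by Vagner–Preston and then tries to link $I(S_1),I(S_2),\dots$. Take $S_1=\{0,e,f\}$ as above and $S_2=\{0,e,f,g\}$ with $0<g<f$ and $eg=ef=0$. In a semilattice the domain of $e$ is $\{x:x\le e\}$. So in $I(S_1)$ both $e$ and $f$ have domains of size $2$, and there is a $z$ with $z^{-1}z=f$, $zz^{-1}=e$. In $I(S_2)$ the domains are $\{0,e\}$ and $\{0,g,f\}$, and there is an $x$ with $x^{-1}x=e$ and $xx^{-1}=\mathrm{id}_{\{0,g\}}<f$. If $I(S_1)$ and $I(S_2)$ were embedded in one finite inverse semigroup so as to agree on $S_1$, then $xz$ would satisfy $(xz)^{-1}xz=z^{-1}ez=f$ and $xz(xz)^{-1}\le xx^{-1}<f$, against Lemma 1.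

In both failures the only thing that went wrong was the *comparison* of two idempotents by size. A later piece may force $e$ to be smaller than $f$, and an earlier step must already have respected this. The remedy is to decide, before embedding anything, how every pair of idempotents of the whole of $S$ shall compare. This is a total preorder on $E(S)$, and three things must be shown: a good one exists, finite pieces can realize it, and pieces that realize it can be glued.

## Arrows, the $\mathcal J$-preorder, and the statements

For $x\in S$ write $x:e\to f$ if $x^{-1}x=e$ and $xx^{-1}=f$, and call $x$ an *arrow*. Every element is an arrow, and with these arrows $S$ is a groupoid with object set $E(S)$. Two computations will be used all the time.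

$$\text{If } x:e\to e_1\le f \text{ and } y:f\to f_1,\ \text{ then } yx:e\to ye_1y^{-1}\le f_1. \tag{1}$$
Indeed $fx=fe_1x=e_1x=x$, so $(yx)^{-1}yx=x^{-1}fx=x^{-1}x=e$; and $yx(yx)^{-1}=ye_1y^{-1}\le yfy^{-1}=yy^{-1}=f_1$.

$$\text{If } a\in S,\ e\in E(S),\ a^{-1}a\ge e,\ \text{ then } ae:e\to aea^{-1}. \tag{2}$$
Indeed $(ae)^{-1}ae=ea^{-1}ae=e$ and $ae(ae)^{-1}=aea^{-1}$.

**Definition.** For $e,f\in E(S)$ put
$$e\le_Sf\iff\text{there is } x\in S \text{ with } x:e\to e_1\le f .$$
Write $e<_Sf$ for "$e\le_Sf$ and not $f\le_Se$", and $e\,\mathcal D_S f$ if there is an arrow $e\to f$. Let $H_e$ be the group of arrows $e\to e$.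

By (1), $\le_S$ is transitive; it is reflexive because $e:e\to e$. It is the $\mathcal J$-order on idempotents: $e\le_Sf\iff e\in SfS$. For if $x:e\to e_1\le f$, then $e=x^{-1}x=x^{-1}fx$. Conversely let $e=afb$ and $y=eaf$. Then $e=e\cdot afb=y(fb)$, which gives $yy^{-1}e=e$, so $e\le yy^{-1}$; and $ey=y$ gives $yy^{-1}\le e$. Also $yf=y$ gives $y^{-1}y\le f$. So $y^{-1}:e\to y^{-1}y\le f$.

**Definition.** $S$ is *$\mathcal J$-linear* if $\le_S$ is total. Since $x$ generates the same ideal as $x^{-1}x$, this means that the principal ideals form a chain.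

*Examples.* In $I(X)$ with $X$ finite, $\mathrm{id}_U\le_{I(X)}\mathrm{id}_V$ iff $|U|\le|V|$, so $I(X)$ is $\mathcal J$-linear. A group has one idempotent, so it is $\mathcal J$-linear. In a semilattice the only arrows are $e:e\to e$, so $\le_S$ is $\le$, and $N=\{0,e,f\}$ is not $\mathcal J$-linear.

**Definition.** A total preorder $P$ on $E(S)$, written $\le_P$ with strict part $<_P$, is *admissible* for $S$ if for all $e,f \in E(S)$
$$e\le_Sf\Rightarrow e\le_Pf\qquad\text{and}\qquad e<_Sf\Rightarrow e<_Pf .$$

*Example.* $N=\{0,e,f\}$ has exactly three admissible total preorders: $0<e<f$, $0<f<e$, and $0<e\sim f$. The first failure above came from confusing the first two, the second from confusing the third with the first.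

We can now state what will be proved. In Theorem B, $S$ is again a countable locally finite inverse semigroup.

**Theorem A.** Every countable locally finite inverse semigroup $S$ embeds into $\mathcal I$. Hence a countable inverse semigroup embeds into $\mathcal I$ if and only if it is locally finite.

**Theorem B.**
1. The preorders on $E(S)$ induced from $\le_{\mathcal I}$ by embeddings $S\to\mathcal I$ are exactly the admissible total preorders for $S$.
2. Let $A\le S$ be finite and $\varphi:A\to\mathcal I$ an embedding. Then $\varphi$ extends to an embedding $S\to\mathcal I$ iff for all $e,f\in E(A)$: $e\le_Sf\Rightarrow\varphi(e)\le_{\mathcal I}\varphi(f)$ and $e<_Sf\Rightarrow\varphi(e)<_{\mathcal I}\varphi(f)$.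

**Theorem C.** Let $A\le B_1,B_2$ be finite inverse semigroups. The amalgam embeds in a finite inverse semigroup iff there is no cycle $e_0,e_1,\dots,e_n=e_0$ in $E(A)$ with $e_t\le_{B_{i_t}}e_{t+1}$ for all $t$ ($i_t\in\{1,2\}$) and at least one of these relations strict. In particular, $\mathcal B$ is exactly the class of finite $\mathcal J$-linear inverse semigroups.

Here "the amalgam embeds in $C$" means that there are embeddings $g_i:B_i\to C$ with $g_1|_A=g_2|_A$. The pair $\alpha,\beta$ above is the cycle $e<_{B_1}f<_{B_2}e$.

Strict relations matter because they survive in every larger locally finite semigroup. This is part (c) of the next lemma.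

**Lemma 3 (stability).** Let $S$ be locally finite.

(a) If $x:e\to e_1\le e$, then $e_1=e$. If $k\le e$ and $e\le_Sk$, then $k=e$.

(b) If $e\le_Sf\le_Se$, then $e\,\mathcal D_Sf$. More precisely, every $y:f\to f_1\le e$ has $f_1=e$.

(c) Let $S\le T$ with $T$ locally finite. If $e<_Sf$, then $e<_Tf$. Hence the restriction to $E(S)$ of an admissible total preorder for $T$ is admissible for $S$. If moreover $\le_S$ is total on $F\subseteq E(S)$, then $\le_S$ and $\le_T$ coincide on $F$.

*Proof.* (a) The first claim is Lemma 1. If $k\le e$ and $e\le_S k$, there is $x:e\to e_1\le k\le e$; so $e_1=e$, hence $e\le k$, and $k=e$.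

(b) Let $x:e\to e_1\le f$ and $y:f\to f_1\le e$. By (1), $yx$ is an arrow from $e$ to an idempotent $\le f_1\le e$. By (a) this idempotent is $e$, so $e\le f_1\le e$ and $y:f\to e$.

(c) Let $x\in S$ with $x:e\to e_1\le f$; so $e\le_Tf$. Here $e_1\ne f$, since otherwise $x^{-1}:f\to e$ shows $f\le_Se$. If we had $f\le_Te$, say $y\in T$ with $y:f\to f_1\le e$, then by (1) $xy$ would be an arrow from $f$ to an idempotent $\le e_1<f$, contradicting (a) in $T$. So $e<_Tf$.

If $Q$ is admissible for $T$, then $e\le_Sf\Rightarrow e\le_Tf\Rightarrow e\le_Qf$ and $e<_Sf\Rightarrow e<_Tf\Rightarrow e<_Qf$. Finally let $\le_S$ be total on $F$ and $e,f\in F$. If $e\le_Sf$, then $e\le_Tf$. If not, then $f<_Se$, so $f<_Te$, so not $e\le_Tf$. $\square$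

Two immediate consequences: $\mathcal D_S$-related idempotents are equivalent in every admissible $P$; and if $k<e$, then $k<_Se$ (by (a)), so $k<_Pe$.

## Deciding all comparisons in advance

The next lemma provides admissible total preorders, and even with prescribed values on a finite piece, which Theorem B(2) will need.

**Lemma 4 (extension of preorders).** Let $A\le S$, $S$ locally finite. Let $P_0$ be a total preorder on $E(A)$ with $e\le_Sf\Rightarrow e\le_{P_0}f$ and $e<_Sf\Rightarrow e<_{P_0}f$ for $e,f\in E(A)$. Then $P_0$ is the restriction of an admissible total preorder $P$ for $S$. In particular (take $A=\{e\}$) admissible total preorders for $S$ exist.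

*Proof.* Let $R$ be the transitive closure of $\le_S\cup P_0$ on $E(S)$. It is a preorder.

**Step 1: $R$ restricted to $E(A)$ is $P_0$.** This shows that merging the two relations creates nothing new on $E(A)$. Take an $R$-chain between two elements of $E(A)$ and contract each maximal run of $\le_S$-steps into one $\le_S$-step. Each end of such a run is an end of the chain or an end of a $P_0$-step, so it lies in $E(A)$. By hypothesis the contracted step is a $P_0$-relation. Now all steps are in $P_0$, so the chain gives a $P_0$-relation. Conversely $P_0\subseteq R$.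

**Step 2: if $x<_Sy$, then not $y\,R\,x$.** This shows that strict relations of $S$ stay strict. Suppose $y\,R\,x$. A chain without $P_0$-steps gives $y\le_Sx$, a contradiction. Otherwise let $a$ be the start of its first $P_0$-step and $b$ the end of its last. Then $y\le_Sa$, $a\,R\,b$, $b\le_Sx$ with $a,b\in E(A)$, and $a\le_{P_0}b$ by Step 1. But $b\le_Sx<_Sy\le_Sa$ gives $b<_Sa$, for $a\le_Sb$ would give $y\le_Sx$. By hypothesis $b<_{P_0}a$, a contradiction.

**Step 3: make $R$ total.** $R$ induces a partial order on the quotient $E(S)/(R\cap R^{-1})$. By Szpilrajn's theorem it extends to a total order; let $P$ be the corresponding total preorder on $E(S)$. Then $R\subseteq P$, and if $e\,R\,f$ but not $f\,R\,e$, then $e<_Pf$. So $e\le_Sf$ implies $e\le_Pf$, and by Step 2 $e<_Sf$ implies $e<_Pf$: $P$ is admissible. On $E(A)$ we have $P_0\subseteq P$; and $e<_{P_0}f$ implies, by Step 1, not $f\,R\,e$, so $e<_Pf$. As $P_0$ is total, $P$ restricts to $P_0$. $\square$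

## Actions, groupoid sets, and induction

To realize a preorder by ranks and to glue, we must build actions by partial bijections with control over their sizes.

**Definition.** Let $S$ be finite. An *$S$-set* is a finite set $X$ with a homomorphism $S\to I(X)$; it is *faithful* if the homomorphism is injective. For $e\in E(S)$ let $eX$ be the domain of $e$.

An arrow $x:e\to f$ gives a bijection $eX\to fX$; also $(ef)X=eX\cap fX$, so $e\le f$ implies $eX\subseteq fX$. An element $a$ is defined at $y$ iff $y\in(a^{-1}a)X$. Disjoint unions of $S$-sets are $S$-sets. The Vagner–Preston action makes $Y=S$ a faithful $S$-set. *Example:* for $N=\{0,e,f\}$ it has $0Y=\{0\}$, $eY=\{0,e\}$, $fY=\{0,f\}$.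

**Definition.** For a finite groupoid $\Gamma$, a *$\Gamma$-set* is a functor $V$ from $\Gamma$ to finite sets and bijections. For $F\subseteq E(B)$ let $\Gamma_B(F)$ be the groupoid of all arrows of $B$ between members of $F$.

*Examples.* If $\Gamma$ has one object, it is a group and this is a finite group action. If $\Gamma$ has two objects and, besides identities, one arrow and its inverse between them, a $\Gamma$-set is a pair of finite sets with a bijection. For a $B$-set $X$ and any $F$, the assignment $e\mapsto eX$ is a $\Gamma_B(F)$-set.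

**Cancellation.** If $V\sqcup W\cong V'\sqcup W'$ and $W\cong W'$, then $V\cong V'$. Indeed, call two elements of $\bigsqcup_eV(e)$ related if an arrow moves one to the other. The classes are the connected sub-$\Gamma$-sets, and $V$ is their disjoint union in a unique way. So $V$ is determined up to isomorphism by the number of times that each isomorphism type of connected $\Gamma$-sets occurs. These multiplicities are natural numbers, they add under $\sqcup$, and natural numbers cancel.

**Restriction to a vertex.** Let $\Gamma$ be connected, $h$ an object, $G$ its vertex group. Two $\Gamma$-sets $V,V'$ are isomorphic as soon as $V(h)\cong V'(h)$ as $G$-sets. Given a $G$-isomorphism $\beta_h$, choose arrows $t_e:h\to e$ with $t_h=1_h$ and put $\beta_e=V'(t_e)\beta_hV(t_e)^{-1}$. For $x:e\to f$ we have $t_f^{-1}xt_e\in G$, so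
$$V'(x)\beta_e=V'(t_f)V'(t_f^{-1}xt_e)\beta_hV(t_e)^{-1}=V'(t_f)\beta_hV(t_f^{-1}xt_e)V(t_e)^{-1}=\beta_fV(x).$$

The next lemma turns a $\Gamma_B(F)$-set into a $B$-set. Every point $z$ of the result has a "birth idempotent" $k(z)$, and $e$ is defined at $z$ exactly when $e$ lies above $k(z)$.

**Lemma 5 (induction).** Let $B$ be a finite inverse semigroup, $\emptyset\ne F\subseteq E(B)$ inside one $\mathcal D_B$-class $D$, and $V$ a $\Gamma_B(F)$-set. There is a $B$-set $Z=\operatorname{Ind}V$ and a map $k:Z\to E(B)\cap D$ such that $z\in eZ\iff e\ge k(z)$, and $e\mapsto\{z:k(z)=e\}$ $(e\in F)$ is a $\Gamma_B(F)$-set isomorphic to $V$.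

*Proof.* **Step 1: construct $Z$.** Fix $h\in F$. The group $H_h$ acts on $\{x\in B:x^{-1}x=h\}\times V(h)$ by $(x,v)\cdot\kappa=(x\kappa,\kappa^{-1}v)$; note that $(x\kappa)^{-1}x\kappa=\kappa^{-1}h\kappa=h$. Let $Z$ be the set of orbits $[x,v]$. Put $k[x,v]=xx^{-1}$, and let $a[x,v]=[ax,v]$, defined iff $a^{-1}a\ge xx^{-1}$. Since $(x\kappa)(x\kappa)^{-1}=xhx^{-1}=xx^{-1}$, the map $k$ and the domain condition do not depend on the representative, and neither does $[ax,v]=[ax\kappa,\kappa^{-1}v]$. When $a^{-1}a\ge xx^{-1}$, we have $(ax)^{-1}ax=x^{-1}a^{-1}ax=x^{-1}x=h$, so $[ax,v]\in Z$. Since $x:h\to xx^{-1}$, the values of $k$ lie in $D$.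

**Step 2: each $a$ acts injectively.** If $[ax,v]=[ay,w]$ with both sides defined, then $ay=ax\kappa$ and $w=\kappa^{-1}v$ for some $\kappa\in H_h$. Multiply by $a^{-1}$. As $a^{-1}a\ge yy^{-1}$ and $a^{-1}a\ge xx^{-1}$, we get $y=x\kappa$, so $[y,w]=[x,v]$.

**Step 3: it is a homomorphism into $I(Z)$.** Where both are defined, $(ab)[x,v]$ and $a(b[x,v])$ are $[abx,v]$. With $k=xx^{-1}$ and $k[bx,v]=bkb^{-1}$, the domains agree if
$$b^{-1}a^{-1}ab\ge k\iff b^{-1}b\ge k\ \text{ and }\ a^{-1}a\ge bkb^{-1}.$$
If the left side holds, then $b^{-1}b\ge b^{-1}a^{-1}ab\ge k$ and $bkb^{-1}\le bb^{-1}a^{-1}abb^{-1}\le a^{-1}a$. If the right side holds, then $k=b^{-1}bkb^{-1}b=b^{-1}(bkb^{-1})b\le b^{-1}a^{-1}ab$. So $Z$ is a $B$-set, and for idempotent $e$ the definition says $z\in eZ\iff e\ge k(z)$.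

**Step 4: identify the fibers.** For an arrow $a:e\to e'$ with $e,e'\in F$, and $k(z)=e$, we have $k(az)=aea^{-1}=e'$; so the fibers over $F$ form a $\Gamma_B(F)$-set. If $k[x,v]=e\in F$, then $x:h\to e$ is in $\Gamma_B(F)$, and we send $[x,v]\mapsto V(x)v\in V(e)$. This is well defined since $V(x\kappa)\kappa^{-1}v=V(x)v$, and equivariant since $V(ax)v=V(a)V(x)v$. It is surjective: as $h\,\mathcal D_Be$ there is $x:h\to e$, and $u\in V(e)$ is the image of $[x,V(x)^{-1}u]$. It is injective: if $V(x)v=V(y)w$ with $x,y:h\to e$, put $\kappa=x^{-1}y\in H_h$; then $x\kappa=ey=y$ and $w=V(y)^{-1}V(x)v=\kappa^{-1}v$. $\square$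

*Examples.* For $B=N$, $F=\{e\}$, $V(e)$ a point: $Z$ is one point at which $e$ is defined, and $f,0$ are not. For $B=I_n$, $F$ the set of rank-one idempotents, all $V(e)$ points: $Z$ has one point for each $\mathrm{id}_{\{i\}}$, and $a$ moves the point of $\mathrm{id}_{\{i\}}$ to that of $\mathrm{id}_{\{a(i)\}}$ when $a(i)$ is defined. So $Z$ is the natural action on $\{1,\dots,n\}$.

## Realizing an admissible preorder by ranks

**Lemma 6 (rank realization).** Let $S$ be a finite inverse semigroup and $P$ an admissible total preorder on $E(S)$. There is a faithful $S$-set $X$ with $|eX|\le|fX|\iff e\le_Pf$. Equivalently, $S$ embeds in $T=I(X)$ with $\le_T$ restricted to $E(S)$ equal to $P$.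

*Proof.* The plan is to start from the Vagner–Preston set and add points, working upward in $P$, so that all idempotents of a $P$-class reach one common size.

**Step 1: the building blocks.** Idempotents in one $\mathcal D_S$-class are $P$-equivalent, so $P$ compares $\mathcal D_S$-classes. For each such class, with set of idempotents $E(D)$, let $Z_D=\operatorname{Ind}V$ for $F=E(D)$ and all $V(e)$ singletons. By Lemma 5 there is exactly one $z$ with $k(z)=k$ for each $k\in E(D)$, so
$$|eZ_D|=|\{k\in E(D):k\le e\}|.$$
If $e\in D$, this number is $1$ by Lemma 3(a). If $e\notin D$ and $eZ_D\ne\emptyset$, some $k\in E(D)$ has $k<e$, so $k<_Se$ and $k<_Pe$. So $Z_D$ changes only the sizes of idempotents in $D$ (by one) and of idempotents strictly $P$-above $D$.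

**Step 2: choose multiplicities.** Let $X=Y\sqcup\bigsqcup_Dm_DZ_D$, with $Y$ the Vagner–Preston $S$-set and $m_D\ge0$ to be chosen. By Step 1, for $e\in D$
$$|eX|=m_D+s_D,\qquad s_D=|eY|+\sum_{D'<_PD}m_{D'}|eZ_{D'}| .$$
The number $s_D$ does not depend on $e\in D$, because an arrow $e\to e'$ gives bijections $eY\to e'Y$ and $eZ_{D'}\to e'Z_{D'}$. It involves only $m_{D'}$ with $D'$ strictly $P$-below $D$. Let $q_1<\dots<q_l$ be the $P$-classes. For $t=1,\dots,l$ in turn choose an integer $R_t$ with $R_t>R_{t-1}$ (if $t>1$) and $R_t>s_D$ for all $D\subseteq q_t$, and put $m_D=R_t-s_D$ for these $D$. Then $|eX|=R_t$ for all $e\in q_t$, so ranks order $E(S)$ exactly as $P$ does. $X$ is faithful since $Y$ is. $\square$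

*Example.* For $N$ and $P:0<e<f$ we have $|0Y|=1$ and $|eY|=|fY|=2$. Take $R_1=2$, $m_0=1$. Now $s_e=s_f=3$. Take $R_2=4$, $m_e=1$ and $R_3=5$, $m_f=2$. The ranks of $0,e,f$ are $2,4,5$.

## Gluing when the comparisons agree

**Theorem 7 (amalgamation).** Let $A\le B_1,B_2$ be finite inverse semigroups such that $\le_{B_1}$ and $\le_{B_2}$ restrict to the same *total* preorder $P$ on $E(A)$. Then there are a finite set $X$ and embeddings $g_i:B_i\to I(X)$ with $g_1|_A=g_2|_A$.

What we want is a faithful $B_1$-set and a faithful $B_2$-set that are isomorphic *as $A$-sets*; then we identify them. If $A,B_1,B_2$ are groups, this is easy: let $N=|B_1||B_2|$ and let $X_i$ be $N/|B_i|$ copies of $B_i$ under left multiplication. Over $A$ both are free with $N/|A|$ orbits, so they are isomorphic.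

For inverse semigroups one would like to do the same on each $P$-class of idempotents separately, by splitting an $A$-set into its points of each "level". Two things get in the way, both visible in small $I_n$. For an $A$-set and a point $y$ in some $eX$, $e \in E(A)$, let $\mu(y)$ be the least idempotent of $A$ defined at $y$, and let $X[e]=\{y:\mu(y)=e\}$.

*Levels interact.* Let $A=\{0,g,f\}\le B=I_3$ with $0=\mathrm{id}_\emptyset$, $g=\mathrm{id}_{\{1\}}$, $f=\mathrm{id}_{\{2,3\}}$. To add a point at the level of $g$ we may add $\operatorname{Ind}V$ for $F=\{g\}$, $V(g)$ a point. This is the natural action on $\{1,2,3\}$, as for $F$ the set of all rank-one idempotents. There $\mu(1)=g$, but $\mu(2)=\mu(3)=f$. So repairing one level disturbs higher levels. It will turn out that lower levels are never disturbed; so we work from the bottom up.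

*A level is not acted on by $B$.* Let $A=\{0,g,e,f\}\le B=I_4$ with $0=\mathrm{id}_\emptyset$, $g=\mathrm{id}_{\{1\}}$, $e=\mathrm{id}_{\{1,2\}}$, $f=\mathrm{id}_{\{3,4\}}$. Here $e,f$ form one $P$-class. For $X=\{1,2,3,4\}$ we have $X[e]=\{2\}$ and $X[f]=\{3,4\}$. The arrow $1\mapsto3,\ 2\mapsto4$ of $B$ goes from $e$ to $f$, but there is no bijection $X[e]\to X[f]$. So the level $X[e],X[f]$ is not the restriction of a set acted on by the groupoid $\Gamma_B(\{e,f\})$, and we cannot feed it into an induction. What $\Gamma_B(\{e,f\})$ does act on is $e\mapsto eX$, that is, the level *together with all points of lower level below it*. The way out is to match these larger sets, and then to cancel the lower points, which are already matched.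

*Proof of Theorem 7.* **Step 1: cut $A$ into levels.** Let $p_1<\dots<p_r$ be the $P$-classes. By Lemma 3(b) the members of $p_j$ lie in one $\mathcal D_{B_i}$-class, so $\Gamma_i^j:=\Gamma_{B_i}(p_j)$ is a connected groupoid. It contains $\Gamma_A^j:=\Gamma_A(p_j)$, which need not be connected. $\mathcal D_A$-related idempotents are $P$-equivalent, so every arrow of $A$ lies in exactly one $\Gamma_A^j$.

**Step 2: describe $A$-sets by groupoid sets.** This reduces an isomorphism of $A$-sets to isomorphisms level by level. Let $X$ be an $A$-set. Call $y\in X$ *essential* if $y\in eX$ for some $e\in E(A)$, and then let $\mu(y)$ be the product of all such $e$. Since $(ef)X=eX\cap fX$, we have $y\in\mu(y)X$, and therefore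
$$y\in eX\iff e\ge\mu(y)\qquad(e\in E(A)). \tag{3}$$
Let $a\in A$ with $a^{-1}a\ge\mu(y)$, so that $ay$ is defined; it is essential, as it lies in $(aa^{-1})X$. Then
$$\mu(ay)=a\mu(y)a^{-1}. \tag{4}$$
Indeed, for $f\in E(A)$: $ay\in fX\iff y\in(a^{-1}fa)X\iff a^{-1}fa\ge\mu(y)\iff f\ge a\mu(y)a^{-1}$. For the last equivalence, $a^{-1}fa\ge\mu(y)$ gives $a\mu(y)a^{-1}\le aa^{-1}faa^{-1}\le f$, and $f\ge a\mu(y)a^{-1}$ gives $a^{-1}fa\ge a^{-1}a\mu(y)a^{-1}a=\mu(y)$. So $\mu(ay)$ and $a\mu(y)a^{-1}$ have the same idempotents above them, and they are equal.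

Let $X[e]=\{y:\mu(y)=e\}$. By (4) an arrow $x:e\to f$ of $A$ maps $X[e]$ to $X[f]$, with inverse given by $x^{-1}$. So $e\mapsto X[e]$ $(e\in p_j)$ is a $\Gamma_A^j$-set, which we call $X[p_j]$. For $y\in X[e]$ and $a\in A$: $ay$ is defined iff $a^{-1}a\ge e$, and then $ay=a(ey)=(ae)y$, where $ae:e\to aea^{-1}$ is an arrow of $A$ by (2). Consequently:

*if $X,X'$ are $A$-sets with $X[p_j]\cong X'[p_j]$ as $\Gamma_A^j$-sets for all $j$, then their essential parts are isomorphic $A$-sets.*

For the bijections $X[e]\to X'[e]$ combine to a bijection $\beta$ of the essential parts with $\mu(\beta(y))=\mu(y)$; so $ay$ is defined iff $a\beta(y)$ is, and with $e=\mu(y)$ we get $\beta(ay)=\beta((ae)y)=(ae)\beta(y)=a\beta(y)$.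

**Step 3: set up the induction.** We regard $B_i$-sets also as $A$-sets and prove:

*Claim. For $0\le j\le r$ there are faithful $B_i$-sets $X_i$ $(i=1,2)$ with $X_1[p_l]\cong X_2[p_l]$ as $\Gamma_A^l$-sets for all $l\le j$.*

For $j=0$ take any faithful $B_i$-sets, for instance those of Vagner–Preston. Now let $j<r$, let $X_1,X_2$ be as in the Claim for $j$, and write $p=p_{j+1}$, $\Gamma_i=\Gamma_i^{j+1}$, $\Gamma_A=\Gamma_A^{j+1}$.

**Step 4: adding an induced set respects lower levels.** This tells us which change we may make. Let $U_i$ be a $\Gamma_i$-set and $Z=\operatorname{Ind}U_i$, by Lemma 5 for $B_i$ and $F=p$. Let $z\in Z$ be essential over $A$ with $\mu(z)=f\in p_l$. Then $z\in fZ$, so $f\ge k(z)$. For $e\in p$ we have $k(z)\,\mathcal D_{B_i}\,e$, so $e\le_{B_i}k(z)\le f$, hence $e\le_{B_i}f$. Since $e,f\in E(A)$, this means $e\le_Pf$, so $l\ge j+1$. Thus $Z[p_l]=\emptyset$ for $l\le j$.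

If $l=j+1$, then $f\in p$, so $f\,\mathcal D_{B_i}\,k(z)\le f$, and $k(z)=f$ by Lemma 3(a). Conversely, let $k(z)=f\in p$. Then $z\in fZ$, so $z$ is essential with $\mu(z)\le f$; and $z\in\mu(z)Z$ gives $\mu(z)\ge k(z)=f$; so $\mu(z)=f$. Hence $Z[f]=\{z:k(z)=f\}$ for $f\in p$, and $Z[p]\cong U_i|_{\Gamma_A}$ by Lemma 5.

So replacing $X_i$ by $X_i\sqcup\operatorname{Ind}U_i$ keeps it faithful, keeps $X_i[p_l]$ for $l\le j$, and changes $X_i[p]$ into $X_i[p]\sqcup U_i|_{\Gamma_A}$. To prove the Claim for $j+1$ it suffices to find a $\Gamma_1$-set $U_1$ and a $\Gamma_2$-set $U_2$ with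
$$X_1[p]\sqcup U_1|_{\Gamma_A}\cong X_2[p]\sqcup U_2|_{\Gamma_A}\quad\text{as }\Gamma_A\text{-sets}. \tag{5}$$

**Step 5: put $\Gamma_1$ and $\Gamma_2$ into one finite groupoid, agreeing on $\Gamma_A$.** This is the free-action argument for groups. Let $g_i$ be the order of the vertex groups of the connected groupoid $\Gamma_i$, let $N=g_1g_2$, and fix $h\in p$. Let $L_i(e)$ be the disjoint union of $N/g_i$ copies of the set of arrows $h\to e$ of $\Gamma_i$, with $\Gamma_i$ acting by composition. There are $g_i$ arrows $h\to e$, so $|L_i(e)|=N$. If $xu=yu$ for arrows $x,y:e\to f$ and an arrow $u:h\to e$, then $x=y$. So $L_i$ is faithful on arrows, and every vertex group acts freely.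

Consider a connected component of $\Gamma_A$, with vertex group $G$ at an object $e$. On $L_1(e)$ and on $L_2(e)$ the group $G$ acts freely with $N/|G|$ orbits, so these are isomorphic $G$-sets. By the remark on restriction to a vertex, $L_1$ and $L_2$ are isomorphic over this component. So $L_1|_{\Gamma_A}\cong L_2|_{\Gamma_A}$, by bijections $\theta_e:L_1(e)\to L_2(e)$, say.

Let $\Lambda$ be the finite groupoid with object set $p$ in which $\Lambda(e,f)$ is the set of all bijections $L_2(e)\to L_2(f)$. Embed $\Gamma_2$ in $\Lambda$ by $x\mapsto L_2(x)$, and $\Gamma_1$ by $(x:e\to f)\mapsto\theta_fL_1(x)\theta_e^{-1}$. Both maps are injective. For $x:e\to f$ in $\Gamma_A$ we have $\theta_fL_1(x)=L_2(x)\theta_e$, so the two embeddings agree on $\Gamma_A$.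

**Step 6: enlarge $e\mapsto eX_i$ to a common $\Lambda$-set.** Let $V_i$ be the $\Gamma_i$-set $e\mapsto eX_i$ $(e\in p)$. View $\Gamma_i\subseteq\Lambda$, and let $\operatorname{Ind}^\Lambda V_i$ be the $\Lambda$-set whose value at $e$ is the set of classes $[\lambda,v]$, where $\lambda:d\to e$ is in $\Lambda$ and $v\in V_i(d)$, modulo
$$(\lambda,v)\sim(\lambda\gamma,\gamma^{-1}v)\qquad(\gamma:d'\to d\text{ in }\Gamma_i),$$
with $\lambda'[\lambda,v]=[\lambda'\lambda,v]$. The relation $\sim$ is an equivalence relation, because $\Gamma_i$ is a groupoid, and it is respected by left multiplication with $\lambda'$. All values are finite.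

The map $V_i(e)\ni v\mapsto[1_e,v]$ is $\Gamma_i$-equivariant: for $\gamma:e\to f$ in $\Gamma_i$, $[1_f,\gamma v]=[1_f\gamma,\gamma^{-1}\gamma v]=[\gamma,v]=\gamma[1_e,v]$. It is injective: if $[1_e,v]=[1_e,v']$, there is $\gamma\in\Gamma_i$ with $1_e\gamma=1_e$ and $v'=\gamma^{-1}v$; so $\gamma=1_e$ and $v'=v$. Thus $V_i$ is a sub-$\Gamma_i$-set of $(\operatorname{Ind}^\Lambda V_i)|_{\Gamma_i}$.

Put $M=\operatorname{Ind}^\Lambda V_1\sqcup\operatorname{Ind}^\Lambda V_2$, and let $U_i$ be the complement of $V_i$ in $M|_{\Gamma_i}$. It is a $\Gamma_i$-set, since arrows act by bijections that preserve $V_i$. Because the two embeddings agree on $\Gamma_A$, the $\Gamma_A$-set $M|_{\Gamma_A}$ is the same for $i=1$ and $i=2$, so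
$$V_1|_{\Gamma_A}\sqcup U_1|_{\Gamma_A}\cong M|_{\Gamma_A}\cong V_2|_{\Gamma_A}\sqcup U_2|_{\Gamma_A}. \tag{6}$$

**Step 7: cancel the lower points.** This passes from $eX_i$ to the level $X_i[e]$. For $e\in p$, (3) gives
$$eX_i=X_i[e]\sqcup W_i(e),\qquad W_i(e)=\bigsqcup_{f\in E(A),\,f<e}X_i[f].$$
If $f<e$, then $f<_{B_i}e$ by Lemma 3(a), so $f\in p_l$ with $l\le j$. Let $x:e\to e'$ be an arrow of $\Gamma_A$. For $y\in X_i[f]$ we have $xy=x(fy)=(xf)y$, and $xf:f\to xfx^{-1}$ is an arrow of $\Gamma_A^l$. Here $xfx^{-1}\le e'$, and equality would give $f=x^{-1}(xfx^{-1})x=x^{-1}e'x=e$, which is false; so $xfx^{-1}<e'$. Hence $x$ maps $W_i(e)$ into $W_i(e')$, $W_i$ is a $\Gamma_A$-set, and its arrows act through arrows of the groupoids $\Gamma_A^l$ with $l\le j$. The isomorphisms $X_1[p_l]\cong X_2[p_l]$ $(l\le j)$ therefore combine to an isomorphism $W_1\cong W_2$ of $\Gamma_A$-sets. Since $V_i|_{\Gamma_A}=X_i[p]\sqcup W_i$, (6) reads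
$$X_1[p]\sqcup W_1\sqcup U_1|_{\Gamma_A}\cong X_2[p]\sqcup W_2\sqcup U_2|_{\Gamma_A},$$
and cancelling $W_1\cong W_2$ gives (5). The Claim is proved.

**Step 8: identify the two sets.** Take $X_1,X_2$ from the Claim with $j=r$. By Step 2 their essential parts are isomorphic as $A$-sets. At inessential points no element of $A$ is defined. Add to one of $X_1,X_2$ finitely many points at which no element of the respective $B_i$ is defined, so that the numbers of inessential points agree. Now there is an $A$-isomorphism $X_1\to X_2$. Transport the $B_1$-action along it. Then $B_1$ and $B_2$ act faithfully on $X:=X_2$, and the two actions agree on $A$. $\square$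

**Corollary 8.** Every finite $\mathcal J$-linear inverse semigroup lies in $\mathcal B$. In particular $I(X)\in\mathcal B$ for $X$ finite.

*Proof.* Let $\le_A$ be total and let embeddings of $A$ into $B_1,B_2\in\mathcal K$ be given; rename elements so that $A\le B_1,B_2$. By Lemma 3(c) both $\le_{B_i}$ restrict to $\le_A$ on $E(A)$. Apply Theorem 7. $\square$

## Threading the pieces of $S$ through $\mathcal J$-linear semigroups

*Proof of Theorem A.* Let $S$ be countable and locally finite, and let $P$ be *any* admissible total preorder for $S$; by Lemma 4 there is one.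

**Step 1: put each piece in a symmetric inverse semigroup with the right ranks.** Write $S=\bigcup_{n\ge1}S_n$ with $S_1\le S_2\le\cdots$ finite inverse subsemigroups, for example $S_n$ generated by the first $n$ elements of an enumeration. By Lemma 3(c), $P_n=P|_{E(S_n)}$ is admissible for $S_n$. By Lemma 6, $S_n\le T_n$ with $T_n$ a finite symmetric inverse semigroup such that $\le_{T_n}$ restricts to $P_n$ on $E(S_n)$. The $T_n$ are not yet related to each other.

**Step 2: link them.** We build finite $\mathcal J$-linear inverse semigroups $C_1\le C_2\le\cdots$ and embeddings $\theta_n:S_n\to C_n$ with $\theta_{n+1}|_{S_n}=\theta_n$ and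
$$\theta_n(e)\le_{C_n}\theta_n(f)\iff e\le_Pf\qquad(e,f\in E(S_n)). \tag{7}$$
Take $C_1=T_1$ and $\theta_1$ the inclusion. Given $C_n$ and $\theta_n$, the semigroup $S_n$ embeds in $C_n$ by $\theta_n$, and in $T_{n+1}$ by $S_n\le S_{n+1}\le T_{n+1}$. The first embedding induces $P_n$ on $E(S_n)$ by (7). The second does too, because $\le_{T_{n+1}}$ restricts to $P_{n+1}$ on $E(S_{n+1})$, and $P_{n+1}$ restricts to $P_n$. As $P_n$ is total, Theorem 7 (with $A=S_n$) embeds the amalgam of $C_n$ and $T_{n+1}$ over $S_n$ in a finite symmetric inverse semigroup $C_{n+1}$. Regard $C_n\le C_{n+1}$, and let $\theta_{n+1}$ be the composite $S_{n+1}\le T_{n+1}\to C_{n+1}$. Then $\theta_{n+1}|_{S_n}=\theta_n$. Since $\le_{T_{n+1}}$ is total, $\le_{C_{n+1}}$ restricts to it on the image of $E(T_{n+1})$, by Lemma 3(c). So (7) holds for $n+1$.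

**Step 3: go into $\mathcal I$.** $\theta=\bigcup\theta_n$ embeds $S$ in $C=\bigcup C_n$. All $C_n$ lie in $\mathcal B$ by Corollary 8, and $C_1$ embeds in $\mathcal I$ by (ii). By Lemma 2 there is an embedding $\psi:C\to\mathcal I$, and $\psi\theta:S\to\mathcal I$ is an embedding.

Conversely, an inverse subsemigroup of $\mathcal I$ is countable, and locally finite by (i). So the countable inverse semigroups that embed into $\mathcal I$ are exactly the locally finite ones. $\blacksquare$

Only the preorder is carried along the chain, not the ranks themselves. For $S=(\mathbb Q,\min)$ an assignment of fixed finite ranks to all elements would be impossible, as it would embed the order $\mathbb Q$ in the natural numbers; but each $T_n$ may use new ranks.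

## Which finite amalgams embed

*Proof of Theorem C.* **Step 1: a cycle with a strict step is an obstruction.** Suppose that the amalgam embeds in a finite inverse semigroup. By Vagner–Preston it embeds in some $I(Z)$ with $Z$ finite. Let $P$ be the total preorder on $E(A)$ given by the ranks $|eZ|$, that is, by $\le_{I(Z)}$. By Lemma 3(c), for $i=1,2$ and $e,f\in E(A)$,
$$e\le_{B_i}f\Rightarrow e\le_Pf,\qquad e<_{B_i}f\Rightarrow e<_Pf. \tag{8}$$
Along a cycle, ranks would not decrease, and at a strict step they would increase. So there is no cycle with a strict step.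

**Step 2: without such a cycle, a common total preorder exists.** Let $R$ be the transitive closure of $\le_{B_1}\cup\le_{B_2}$ on $E(A)$. If $e<_{B_i}f$, then not $f\,R\,e$: a chain from $f$ to $e$, closed by the strict step from $e$ to $f$, would be a forbidden cycle. Extend the partial order that $R$ induces on $E(A)/(R\cap R^{-1})$ to a total order, and let $P$ be the corresponding total preorder on $E(A)$. As in Step 3 of Lemma 4, $R\subseteq P$, and $R$-strict pairs are $P$-strict; so (8) holds for $P$.

**Step 3: enlarge $B_1,B_2$ until Theorem 7 applies.** By (8) and Lemma 4 (with $S=B_i$ and $P_0=P$), $P$ extends to an admissible total preorder $Q_i$ on $E(B_i)$. By Lemma 6, $B_i\le T_i$ with $T_i$ finite symmetric and $\le_{T_i}$ restricting to $Q_i$ on $E(B_i)$, hence to $P$ on $E(A)$. By Theorem 7, $T_1$ and $T_2$ amalgamate over $A$ in a finite inverse semigroup, and therefore so do $B_1$ and $B_2$.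

**Step 4: describe $\mathcal B$.** Finite $\mathcal J$-linear inverse semigroups are in $\mathcal B$ by Corollary 8. Now let $A$ be finite, and let $e,f\in E(A)$ be $\le_A$-incomparable. By Lemma 3(b), $\le_A$ induces a partial order on $E(A)/\mathcal D_A$, in which the classes of $e$ and $f$ are incomparable. This partial order has a linear extension with the class of $e$ below that of $f$, and another with the class of $f$ below that of $e$. They give admissible total preorders $P,Q$ with $e<_Pf$ and $f<_Qe$. By Lemma 6, $A\le B_1,B_2$ with $B_1,B_2$ finite symmetric, $e<_{B_1}f$ and $f<_{B_2}e$. This is a cycle with strict steps. By Step 1 the amalgam does not embed in a finite inverse semigroup, so $A\notin\mathcal B$. $\blacksquare$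

## All comparisons that embeddings into $\mathcal I$ can induce

*Proof of Theorem B(1).* **Step 1: every admissible $P$ is induced.** In the proof of Theorem A, $P$ was an arbitrary admissible total preorder for $S$. Each $\le_{C_n}$ is total and $\psi(C_n)\le\mathcal I$, so by Lemma 3(c) $\le_{\mathcal I}$ restricts on $\psi(E(C_n))$ to the image of $\le_{C_n}$. With (7), $\psi\theta(e)\le_{\mathcal I}\psi\theta(f)\iff e\le_Pf$ for all $e,f\in E(S)$.

**Step 2: every induced preorder is admissible and total.** Two idempotents of $\mathcal I$ lie in a common member of the chain in (iv). It belongs to $\mathcal B$, so it is $\mathcal J$-linear by Theorem C, and the two idempotents are comparable in it, hence also under $\le_{\mathcal I}$. So $\le_{\mathcal I}$ is total. It is then an admissible total preorder for $\mathcal I$, and by Lemma 3(c) its restriction to the idempotents of any embedded copy of $S$ is admissible for that copy. $\blacksquare$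

*Proof of Theorem B(2).* **Step 1: necessity.** If $\varphi$ extends to an embedding $\Phi:S\to\mathcal I$, apply Lemma 3(c) to $\Phi(S)\le\mathcal I$.

**Step 2: sufficiency, choice of $P$ and of the start.** Define $P_0$ on $E(A)$ by $e\le_{P_0}f\iff\varphi(e)\le_{\mathcal I}\varphi(f)$. It is a total preorder, because $\le_{\mathcal I}$ is total. The assumed conditions are exactly the hypotheses of Lemma 4, so there is an admissible total preorder $P$ for $S$ that restricts to $P_0$ on $E(A)$. As $\varphi(A)$ is finite, by (iv) there is a finite $C_1\in\mathcal B$ with $\varphi(A)\le C_1\le\mathcal I$. By Theorem C, $C_1$ is $\mathcal J$-linear, so $\le_{C_1}$ is the restriction of $\le_{\mathcal I}$ by Lemma 3(c).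

**Step 3: sufficiency, the chain.** Write $S=\bigcup S_n$ with $S_1=A$ and $S_{n+1}$ generated by $A$ and the first $n$ elements of an enumeration of $S$. Run Step 2 of the proof of Theorem A with this $P$, this chain, this $C_1$, and $\theta_1=\varphi:A\to C_1$. Condition (7) holds for $n=1$: by the choice of $C_1$, $\varphi(e)\le_{C_1}\varphi(f)$ iff $\varphi(e)\le_{\mathcal I}\varphi(f)$, which means $e\le_{P_0}f$, which means $e\le_Pf$. The step from $n$ to $n+1$ is unchanged; it uses only (7) for $n$ and the semigroups $T_{n+1}$. All $C_n$ lie in $\mathcal B$. By Lemma 2 the inclusion $\psi_1:C_1\to\mathcal I$ extends to an embedding $\psi:\bigcup C_n\to\mathcal I$. With $\theta=\bigcup\theta_n$, the map $\psi\theta:S\to\mathcal I$ is an embedding, and $\psi\theta|_A=\psi_1\theta_1=\varphi$. $\blacksquare$
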